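# Degree $d$ of $P_n/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2)$ and paths in a strip

Throughout, $\mathbb F$ is a field of characteristic $0$ and $P_n=\mathbb F[x_1,\dots,x_n]$ has the standard grading; $A_d$ is the degree-$d$ part of a graded quotient $A$. Two linear forms $\ell_1,\ell_2\in P_n$ are called **general** for a statement if the statement holds for all pairs in some nonempty Zariski-open set of pairs.

## 1. The case $n=2d-1$: a quotient of dimension one

Square the $n$ variables and two more general linear forms, and divide $P_n$ by the ideal generated by these $n+2$ squares. How large is the quotient in degree $d$? We begin with the family $n=2d-1$.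

**Proposition 1.** Let $d\ge 1$ and $n=2d-1$. For general $\ell_1,\ell_2$,
$$\dim\big(P_n/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2)\big)_d=1 .$$

Here are the first three cases by hand.

* $d=1$, $n=1$. The squares do not reach degree $1$, so the dimension is $\dim(P_1)_1=1$.
* $d=2$, $n=3$. There are six quadratic monomials. Modulo $x_1^2,x_2^2,x_3^2$ the squares of $\ell_1=\sum a_ix_i$ and $\ell_2=\sum b_ix_i$ become $2(a_1a_2,a_1a_3,a_2a_3)$ and $2(b_1b_2,b_1b_3,b_2b_3)$ in the basis $x_1x_2,x_1x_3,x_2x_3$. For general coefficients these are independent, so the dimension is $3-2=1$.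
* $d=3$, $n=5$. Modulo the squares of the variables, degree $3$ has the ten squarefree cubic monomials as a basis. The ideal contributes the ten vectors $x_i\ell_1^2$ and $x_i\ell_2^2$. Ten general vectors in a $10$-dimensional space are independent, and the quotient would then be $0$. The proposition says that the quotient has dimension $1$: the ten vectors are always dependent.

So the third case cannot come from counting equations. We need an actual reason why something survives, and a separate reason why nothing more survives. We first rewrite the problem so that survivors become polynomials one can write down.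

## 2. Polynomials killed by two constant vector fields

**The $\mathfrak{sl}_2$-modules used.** Let $K$ be a field of characteristic $0$. For $\lambda\ge0$ let $V_\lambda\subset K[x]$ be the space of polynomials of degree at most $\lambda$, with
$$e=\partial_x,\qquad h=\lambda-2x\partial_x,\qquad f=\lambda x-x^2\partial_x .$$
One computes $[e,f]=h$, $[h,e]=2e$, $[h,f]=-2f$, and $f x^\lambda=0$, so this is the irreducible $\mathfrak{sl}_2$-module of dimension $\lambda+1$; the monomial $x^m$ has weight $\lambda-2m$. Put $V_{-1}=0$. We use three textbook facts. Finite-dimensional $\mathfrak{sl}_2$-modules are direct sums of modules $V_\nu$. Consequently $e$ is injective on negative weight spaces, and $e$ maps weight $k$ onto weight $k+2$ if $k\ge-1$. Finally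
$$V_a\otimes V_1\cong V_{a+1}\oplus V_{a-1}\qquad(a\ge0).$$
For example, $V_1\otimes V_1$ is spanned by $1,x_1,x_2,x_1x_2$. The copy of $V_2$ is spanned by $1,\ x_1+x_2,\ x_1x_2$, and the copy of $V_0$ by $x_1-x_2$, which is killed by $e_1+e_2$ and by $f_1+f_2$.

**Definition.** For $\lambda=(\lambda_1,\dots,\lambda_N)$ identify $V=\bigotimes_iV_{\lambda_i}$ with the polynomials in $x_1,\dots,x_N$ of degree at most $\lambda_i$ in $x_i$. An element of total degree $d$ has weight $\sum\lambda_i-2d$. For $t\in K^N$ put
$$E=\sum_i\partial_i,\qquad T=\sum_it_i\partial_i,\qquad W(\lambda;k;t)=\{F\in V\text{ of weight }k:\ EF=TF=0\},$$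
and $D(\lambda;k;t)=\dim W(\lambda;k;t)$. It is $0$ if $\sum\lambda_i-k$ is odd or negative, or if some $\lambda_i=-1$.

We write $1^N$ for $(1,\dots,1)$. *Example.* $W(1^3;1;t)$ consists of the linear forms $\sum c_ix_i$ with $c_1+c_2+c_3=0$ and $t_1c_1+t_2c_2+t_3c_3=0$. For distinct $t_i$ it is a line.

**Semicontinuity.** $W(\lambda;k;t)$ is the kernel of a matrix with entries in $\mathbb Q[t_1,\dots,t_N]$. Let $D(\lambda;k)$ be the dimension of the kernel over $\mathbb Q(t_1,\dots,t_N)$. A minor that is nonzero at a point is a nonzero polynomial, so the rank at a point never exceeds the generic rank; and the two are equal wherever one fixed nonzero minor of maximal size does not vanish. Hence for every $K$ and $t\in K^N$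
$$D(\lambda;k;t)\ge D(\lambda;k),\qquad\text{with equality on a nonempty Zariski-open subset of }K^N. \tag{1}$$
By the same argument, for a matrix over $K[\tau]$ or $K[[\tau]]$ the kernel dimension over $K((\tau))$ is at most that of its value at $\tau=0$ (for $K[\tau]$, at any $\tau\in K$).

Why allow exponents $\lambda_i\neq1$ when the problem has only squares? Because they will appear as soon as we let two of the $t_i$ coincide.

**Lemma 1.** Let $\ell_1=\sum a_ix_i$, $\ell_2=\sum b_ix_i$, $N=n+2$, and put $c_i=(a_i,b_i)$ for $i\le n$, $c_{n+1}=(-1,0)$, $c_{n+2}=(0,-1)$. Assume all $c_i\ne0$. Then there is $t\in\mathbb F^N$, with $t_i=t_j$ if and only if $c_i\parallel c_j$, such that for all $\lambda\in\mathbb Z_{\ge0}^N$ and $d\ge0$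
$$\dim\Big(P_n/(x_1^{\lambda_1+1},\dots,x_n^{\lambda_n+1},\ell_1^{\lambda_{n+1}+1},\ell_2^{\lambda_{n+2}+1})\Big)_d=D\big(\lambda;\textstyle\sum\lambda_i-2d;t\big).$$
Every $t$ with pairwise distinct entries arises in this way from a pair $(\ell_1,\ell_2)$ with nonzero, pairwise non-parallel $c_i$.

*Proof.* **Step 1: make all $n+2$ forms into variables.** Map $\mathbb F[y_1,\dots,y_N]\to P_n$ by $y_i\mapsto x_i$ for $i\le n$, $y_{n+1}\mapsto\ell_1$, $y_{n+2}\mapsto\ell_2$. The map is onto and its kernel is generated by $\sum_{i\le n}a_iy_i-y_{n+1}=\sum_ic_{i,1}y_i$ and $\sum_ic_{i,2}y_i$.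

**Step 2: normalize the two relations.** Since $\mathbb F$ is infinite, there is a row vector that pairs nontrivially with every $c_i$; complete it to $g\in GL_2(\mathbb F)$. Then $gc_i=s_i(1,t_i)$ with $s_i\neq0$, and $t_i=t_j$ exactly when $c_i\parallel c_j$. Replacing the two relations by the linear combinations given by $g$, they become $\sum s_iy_i$ and $\sum s_it_iy_i$. Rescaling each $y_i$, which does not change the ideals $(y_i^{\lambda_i+1})$, we get the algebra $\mathbb F[y]/I$ with
$$I=\Big(y_i^{\lambda_i+1}\ (1\le i\le N),\ \sum_i y_i,\ \sum_it_iy_i\Big).$$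

**Step 3: dualize.** The pairing $\mathbb F[y]_d\times\mathbb F[x_1,\dots,x_N]_d\to\mathbb F$, $(p,F)\mapsto p(\partial)F$, is perfect: monomials are orthogonal, and a monomial pairs with itself to a product of factorials. Hence $\dim(\mathbb F[y]/I)_d=\dim I_d^\perp$. For a generator $g$ of $I$ of degree $\delta\le d$, the condition $p(\partial)g(\partial)F=0$ for all $p$ of degree $d-\delta$ means $g(\partial)F=0$, by perfectness in degree $d-\delta$; if $\delta>d$, both are automatic. So $F\in I_d^\perp$ if and only if $\partial_i^{\lambda_i+1}F=0$ for all $i$ and $EF=TF=0$. In characteristic $0$ the first condition says $\deg_{x_i}F\le\lambda_i$. Thus $I_d^\perp=W(\lambda;\sum\lambda_i-2d;t)$.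

**Step 4: the converse.** Given distinct $t_i$, the vectors $(1,t_{n+1}),(1,t_{n+2})$ form a basis, so some $g\in GL_2(\mathbb F)$ has $g^{-1}(1,t_{n+1})=(-1,0)$ and $g^{-1}(1,t_{n+2})=(0,-1)$. Put $c_i=g^{-1}(1,t_i)$ for $i\le n$. In Step 2 this $g$ may be used, with all $s_i=1$. $\square$

**The general value.** The dimension of the quotient in degree $d$ is $\dim(P_n)_d$ minus the rank of a matrix depending polynomially on $(\ell_1,\ell_2)$. So its value for general $(\ell_1,\ell_2)$ is its minimum, and the minimum is attained inside the nonempty open set where the $c_i$ are nonzero and pairwise non-parallel. By Lemma 1 this minimum is the minimum of $D(1^N;k;t)$ over distinct $t$, which by (1) is $D(1^N;k)$. Hence, with $N=n+2$ and $k=n+2-2d$,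
$$\dim\big(P_n/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2)\big)_d=D(1^N;k)\quad\text{for general }\ell_1,\ell_2. \tag{2}$$
Proposition 1 is the case $k=1$: it says $D(1^N;1)=1$ for odd $N\ge3$.

## 3. A solution on an odd number of points

This section gives a reason for something to survive. Let $t$ have distinct entries. For $I\subset\{1,\dots,N\}$ with $|I|=2r+1$ put
$$f_I=\sum_{J\subset I,\ |J|=r}c_Jx_J,\qquad c_J=\prod_{j\in J,\ i\in I\setminus J}\frac1{t_j-t_i},\qquad x_J=\prod_{j\in J}x_j .$$
For $r=0$ this is $f_I=1$. For $I=\{1,2,3\}$ it is the linear form with coefficients $c_{\{i\}}=\prod_{j\ne i}(t_i-t_j)^{-1}$, which spans the line $W(1^3;1;t)$ of the example above.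

**Lemma 2.** $Ef_I=Tf_I=0$.

*Proof.* For $r=0$ there is nothing to prove. Let $p(z)=1$ or $p(z)=z$; we treat the operator $\sum_ip(t_i)\partial_i$, which is $E$ or $T$. Let $M\subset I$ with $|M|=r-1$ and $C=I\setminus M$, so $|C|=r+2$. The coefficient of $x_M$ in $\sum_ip(t_i)\partial_if_I$ is $\sum_{j\in C}p(t_j)c_{M\cup j}$. Now
$$c_{M\cup j}=\prod_{m\in M,\ i\in C\setminus j}\frac1{t_m-t_i}\cdot\prod_{i\in C\setminus j}\frac1{t_j-t_i}
=\Big(\prod_{m\in M,\ i\in C}\frac1{t_m-t_i}\Big)\cdot\frac{\prod_{m\in M}(t_m-t_j)}{\prod_{i\in C\setminus j}(t_j-t_i)} .$$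
So the coefficient equals
$$\Big(\prod_{m\in M,\,i\in C}\frac1{t_m-t_i}\Big)\sum_{j\in C}\frac{q(t_j)}{\prod_{i\in C\setminus j}(t_j-t_i)},\qquad q(z)=p(z)\prod_{m\in M}(t_m-z).$$
By Lagrange interpolation the last sum is the coefficient of $z^{|C|-1}$ in the polynomial of degree at most $|C|-1$ that agrees with $q$ on $\{t_j\}_{j\in C}$. Since $\deg q\le r<r+1=|C|-1$, that polynomial is $q$ itself, and the coefficient is $0$. $\square$

For $N=2d+1$ and $I=\{1,\dots,N\}$ we get a nonzero element $f_I\in W(1^N;1;t)$ for every distinct $t$, so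
$$D(1^N;1)\ge1\qquad(N\text{ odd}). \tag{3}$$

## 4. Two points collide: end of the case $n=2d-1$

Now a reason why nothing more survives. By (1) we may bound $D(1^N;1)$ from above at any special $t$, and the useful choice is a $t$ with two equal entries.

**Collision.** Let $a\ge0$ and suppose the first two entries of $t$ both equal $s$. On the factor $V_a\otimes V_1$, the operators $E$ and $T$ act by $\partial_1+\partial_2$ and $s(\partial_1+\partial_2)$, that is, only through the diagonal $e$. An $\mathfrak{sl}_2$-isomorphism $V_a\otimes V_1\cong V_{a+1}\oplus V_{a-1}$ respects $e$ and weights, so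
$$W\big((a,1,\mu);k;(s,s,t_3,\dots)\big)\cong W\big((a+1,\mu);k;(s,t_3,\dots)\big)\oplus W\big((a-1,\mu);k;(s,t_3,\dots)\big). \tag{4}$$

For (4) to help, we must know when a summand dies.

**Lemma 3.** If $t_i\ne t_j$ for all $j\ne i$ and $\lambda_i>k$, then $W(\lambda;k;t)=0$. In particular $W(\lambda;k;t)=0$ for distinct $t$ and $k<0$.

*Proof.* Take $i=1$ and let $F\in W(\lambda;k;t)$ be nonzero, of degree $d$. Let $R=\bigotimes_{j\ge2}V_{\lambda_j}$ and
$$u=T-t_1E=\sum_{j\ge2}(t_j-t_1)\partial_j,\qquad u'=\sum_{j\ge2}\partial_j .$$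
Write $F=\sum_{m=0}^{\lambda_1}\frac{x_1^m}{m!}G_m$ with $G_m\in R$ of degree $d-m$. The equation $EF=0$ gives $G_{m+1}=-u'G_m$ for $0\le m<\lambda_1$. So $G_0$ determines $F$, and $G_0\ne0$. The equation $(T-t_1E)F=0$ gives $uG_0=0$. All $t_j-t_1$ are nonzero; substituting $x_j=(t_j-t_1)z_j$ turns $u$ into $\sum_{j\ge2}\partial_{z_j}$, which is the operator $e$ of the $\mathfrak{sl}_2$-module $R$. Since $e$ is injective on negative weights, the weight of $G_0$ in $R$ satisfies $\sum_{j\ge2}\lambda_j-2d\ge0$. As $k=\lambda_1+\sum_{j\ge2}\lambda_j-2d$, this says $k\ge\lambda_1$, against the hypothesis. If $k<0$, the hypothesis $\lambda_i\geq 0>k$ holds for every $i$ (and $W=0$ trivially if some $\lambda_i=-1$). $\square$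

*Proof of Proposition 1.* By (2) and (3) it remains to show $D(1^N;1)\le1$ for odd $N$, by induction. For $N=1$, an element of $V_1$ of weight $1$ is a constant, so $D(1;1)=1$. For $N\ge3$ choose distinct $s,t_3,\dots,t_N\in\mathbb Q$ with $D(1^{N-2};1;(t_3,\dots,t_N))=D(1^{N-2};1)$. By (1) and (4) with $a=1$,
$$D(1^N;1)\le D\big((2,1^{N-2});1;(s,t_3,\dots)\big)+D\big((0,1^{N-2});1;(s,t_3,\dots)\big).$$
The first term is $0$ by Lemma 3, since $2>1$. In the second, $V_0$ consists of constants and can be dropped, so the term is $D(1^{N-2};1)\le1$. $\square$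

## 5. What changes when $n+2-2d\ge2$

From now on $N=n+2$ and $k=n+2-2d$. The general prediction is in terms of paths. Let $a_{n,d}$ be the number of lattice paths from $(0,0)$ to $(n+2-2d,\,n+2)$ with moves $(i,j)\to(i+1,j+1)$ ("right") or $(i,j)\to(i-1,j+1)$ ("left") such that the first and last moves are to the right and the path does not cross the lines $x=0$ and $x=n+2-2d$. Such a path starts on $x=0$ and ends on $x=k$. So it is a $\pm1$-path of length $N$ from $0$ to $k$ staying in $[0,k]$, and for such a path with $k\ge1$ the first and last moves are automatically to the right. The number of left moves is $(N-k)/2=d$.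

**Theorem A.** For all positive integers $n,d$ with $k=n+2-2d\ge1$ and general $\ell_1,\ell_2$,
$$\dim\big(P_n/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2)\big)_d=a_{n,d}.$$

This is posed as a conjecture in Matthew D. Booth, Pankaj Singh, Adela Vraciu, "On the weak Lefschetz property for ideals generated by powers of general linear forms", arXiv:2410.22542 (2024), with the range $n\ge3d-3$ known. By (2) the theorem is equivalent to
$$D(1^N;k)=\#\{\pm1\text{-paths of length }N\text{ from }0\text{ to }k\text{ in }[0,k]\}. \tag{5}$$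

For $k=1$ the only path is right, left, right, …, right, and (5) is Proposition 1. For $d=1$ the single left move may happen at any of the times $2,\dots,n+1$, which gives $n$ paths; and $\dim(P_n)_1=n$. For $N=4$, $k=2$ the paths are RLRR and RRLR.

**Counting equations.** The first thing to try is this. On $V_1^{\otimes N}$, $E$ maps degree $d$ onto degree $d-1$ (its source has weight $k\ge1$), so $\ker E$ has dimension $\binom Nd-\binom N{d-1}$ in degree $d$. The operator $T$ commutes with $E$, hence maps $\ker E$ in degree $d$ to $\ker E$ in degree $d-1$. If this map had the largest possible rank, then $D$ would be the positive part of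
$$\binom Nd-2\binom N{d-1}+\binom N{d-2}.$$
For $N=7$, $d=3$ (the case $n=5$ of Section 1) both spaces have dimension $35-21=21-7=14$, so $T$ is a $14\times14$ matrix and the prediction is $0$. But $f_{\{1,\dots,7\}}$ lies in the kernel. The maximal-rank assumption is false here, and the count alone cannot tell.

**What the case $k=1$ suggests.** Both halves of its proof have something to extend. In the collision, Lemma 3 killed $V_2$ at once; for larger $k$ a collided point can carry $V_a$ with any $0\le a\le k$, and we keep adding points to it. In the construction, $E$ and $T$ are derivations, so a product of $k$ polynomials $f_I$ on disjoint odd blocks covering $\{1,\dots,N\}$ is again a solution, multilinear of degree $\sum_j(|I_j|-1)/2=(N-k)/2=d$. But there are too many products: for $N=4$, $k=2$ the blocks have sizes $3$ and $1$, giving four products in the $2$-dimensional space of linear forms with $\sum c_i=\sum t_ic_i=0$. One must select the right ones and prove that they are independent.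

## 6. Upper bound: a walk with walls at $-1$ and $k+1$

Let $p_k(a,m)$ be the number of $m$-step $\pm1$-paths from $a$ to $k$ in $[0,k]$, and zero if $a\notin[0,k]$.

**Proposition 4.** $D(a,1^m;k)\le p_k(a,m)$ for all $a\ge-1$, $m\ge0$, $k\ge0$.

*Proof.* **Step 1: the walls.** If $a=-1$ the left side is $0$ by definition; if $a>k$ it is $0$ by Lemma 3 applied at a general $t$.

**Step 2: no steps left.** Let $0\le a\le k$ and $m=0$. An element of $V_a$ killed by $\partial$ is constant, of weight $a$, so $D(a;k)=\delta_{a,k}=p_k(a,0)$.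

**Step 3: one collision is one step.** Let $0\le a\le k$, $m\ge1$, and suppose the claim is known for $m-1$. Specialize $t_1=t_2$, choosing $(t_2,\dots,t_{m+1})$ so general that both dimensions on the right of (4) take their generic values. Then (1) and (4) give
$$D(a,1^m;k)\le D(a+1,1^{m-1};k)+D(a-1,1^{m-1};k)\le p_k(a+1,m-1)+p_k(a-1,m-1)=p_k(a,m),$$
the last equality being the choice of the first step. $\square$

Take $a=1$, $m=N-1$ and $k\ge1$. A path from $0$ in $[0,k]$ must step to $1$ first, so
$$D(1^N;k)\le p_k(1,N-1)=p_k(0,N)=a_{n,d}. \tag{6}$$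

## 7. Lower bound: $k$ switches, and the points $t_i=\tau^i$

We need one product of $f_I$'s per path, and a degeneration in which these products visibly become independent. The degeneration is $t_i=\tau^i$ with $\tau\to\infty$.

**Lemma 5.** Put $t_i=\tau^i$ over $\mathbb F(\tau)$, and let $I=\{i_1<\dots<i_{2r+1}\}$. For a suitable integer $\omega_I$ the coefficients of $\tau^{\omega_I}f_I$ are regular at $\tau=\infty$, and its value there is $g_I=\sum_J\pm x_J$, summed over all $J$ consisting of exactly one element from each pair $\{i_{2m-1},i_{2m}\}$, $1\le m\le r$. In the lexicographic order with $x_N>\dots>x_1$ the leading monomial of $g_I$ is $x_{i_2}x_{i_4}\cdots x_{i_{2r}}$.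

For $I=\{1,2,3\}$: $c_{\{1\}}$ and $c_{\{2\}}$ have size $\tau^{-5}$ with opposite signs, $c_{\{3\}}$ has size $\tau^{-6}$, and $\tau^5f_I\to x_1-x_2$.

*Proof.* **Step 1: the order of each coefficient.** Since $t_j-t_i=\pm\tau^{\max(i,j)}(1+O(\tau^{-1}))$,
$$c_J=\pm\tau^{-\omega(J)}(1+O(\tau^{-1})),\qquad \omega(J)=\sum_{j\in J,\ i\in I\setminus J}\max(i,j).$$
We must find which $J$ minimize $\omega(J)$.

**Step 2: rewrite $\omega$ as a sum of squares.** Let $\sigma_q=-1$ if $i_q\in J$ and $\sigma_q=+1$ otherwise, and $S_q=\sigma_1+\dots+\sigma_q$. Then $S_0=0$ and $S_{2r+1}=(r+1)-r=1$. In $\omega(J)$ each pair $p<q$ with $\sigma_p\ne\sigma_q$ contributes $i_q$. Since $\sigma_qS_{q-1}=\sum_{p<q}\sigma_p\sigma_q$ is the number of $p<q$ with $\sigma_p=\sigma_q$ minus the number with $\sigma_p\ne\sigma_q$, the latter number is $\frac12(q-1-\sigma_qS_{q-1})$. From $S_q^2=S_{q-1}^2+2\sigma_qS_{q-1}+1$ we get $\sigma_qS_{q-1}=\frac12(S_q^2-S_{q-1}^2-1)$. Hence, with constants independent of $J$, and by Abel summation,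
$$\omega(J)=\mathrm{const}-\tfrac14\sum_{q=1}^{2r+1}i_q(S_q^2-S_{q-1}^2)=\mathrm{const}'+\tfrac14\sum_{q=1}^{2r}(i_{q+1}-i_q)S_q^2 ;$$
the boundary term $i_{2r+1}S_{2r+1}^2=i_{2r+1}$ went into the constant.

**Step 3: minimize.** The factors $i_{q+1}-i_q$ are positive and $S_q\equiv q\pmod 2$. So $S_q^2\ge1$ for odd $q$ and $S_q^2\ge0$ for even $q$. All these bounds are attained together exactly when $S_q=0$ for all even $q\le2r$, because then $S_q=\pm1$ for odd $q\le 2r$. This means $\sigma_{2m-1}=-\sigma_{2m}$ for $m\le r$: exactly one of $i_{2m-1},i_{2m}$ is in $J$. Since $|J|=r$, then $i_{2r+1}\notin J$. Let $\omega_I$ be the minimum. Multiplying by $\tau^{\omega_I}$ and letting $\tau\to\infty$ turns the coefficients of these $J$ into $\pm1$ and all others into $0$.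

**Step 4: leading monomial.** The lexicographic order compares two squarefree monomials by the largest index at which they differ. Among the sets $J$ found, the largest monomial takes the larger element of every pair. $\square$

**Proposition 6.** For $k\ge1$, $D(1^N;k)\ge a_{n,d}$.

*Proof.* **Step 1: a product for each path.** Let $\pi$ be a path of length $N$ from $0$ to $k$ in $[0,k]$ and $L(\pi)$ the set of times of its left moves, $|L(\pi)|=d$. Take $k$ switches, all off at the start. At each right move turn on some switch that is off; at each left move turn off some switch that is on. At height $x$ exactly $x$ switches are on. Before a right move the height is less than $k$, and before a left move it is positive, so the required switch exists. At the end all switches are on. Let $I_j$ be the set of times at which switch $j$ is used. Then $\{1,\dots,N\}=I_1\sqcup\dots\sqcup I_k$. Each switch alternates on, off, …, on, so $|I_j|$ is odd and the even-numbered elements of $I_j$ are exactly those of $I_j\cap L(\pi)$. Fix one such choice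 for each $\pi$ and put
$$F_\pi=\prod_{j=1}^kf_{I_j}.$$
This is multilinear, since the blocks are disjoint, and of degree $\sum_j(|I_j|-1)/2=d$. It is killed by the derivations $E$ and $T$ by Lemma 2. So $F_\pi\in W(1^N;k;t)$ for all distinct $t$.

**Step 2: independence at $t_i=\tau^i$.** By Lemma 5, a power of $\tau$ times $F_\pi$ is regular at $\tau=\infty$ with value $\prod_jg_{I_j}$. Leading monomials multiply, so the leading monomial of this value is the product of all $x_i$ with $i$ an even-numbered element of its block, that is, $x_{L(\pi)}$. A path is determined by $L(\pi)$. So the limits have distinct leading monomials and are linearly independent. If the $F_\pi$ were dependent over $\mathbb F(\tau)$, we could write the relation for the renormalized $F_\pi$, scale it by a power of $\tau$ so that all its coefficients are regular at $\infty$ and not all vanish there, and evaluate at $\infty$: a nontrivial relation between the limits, a contradiction.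

**Step 3: independence for generic $t$.** The coefficients of the $F_\pi$ are rational functions of $t$ whose denominators are products of differences $t_i-t_j$. By Step 2 some minor of size $\#\{\pi\}$ of their coefficient matrix is nonzero at $t_i=\tau^i$; so it is a nonzero rational function, and the $F_\pi$ are independent for generic $t$. Hence $D(1^N;k)\ge\#\{\pi\}=a_{n,d}$. $\square$

*Example.* Let $N=4$, $k=2$. For RLRR, use switch $1$ at times $1,2,3$ and switch $2$ at time $4$: $F=f_{\{1,2,3\}}$, with leading monomial $x_2$. For RRLR, use switch $1$ at times $1,3,4$ and switch $2$ at time $2$: $F=f_{\{1,3,4\}}$, with leading monomial $x_3$. These are two of the four products seen in Section 5.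

*Proof of Theorem A.* The bound (6) and Proposition 6 give (5), which is equivalent to Theorem A. $\blacksquare$

## 8. All pairwise non-parallel positions: the fusion ring

Theorem A is about general $\ell_1,\ell_2$. A stronger form says which pairs are general enough, and treats all exponents. Its answer is phrased in a small ring.

**Definition.** Let $U_0=1$, $U_1=X$, $U_{a+1}=XU_a-U_{a-1}$. For $k\ge0$ let $\mathcal F_k=\mathbb Z[X]/(U_{k+1})$, the level-$k$ $\mathfrak{sl}_2$ fusion ring, with basis $v_a=U_a$, $0\le a\le k$. For $\lambda\in\{0,\dots,k\}^N$ let $N_k(\lambda)$ be the coefficient of $v_k$ in $v_{\lambda_1}\cdots v_{\lambda_N}$.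

In $\mathcal F_k$ we have $Xv_a=v_{a+1}+v_{a-1}$ with $v_{-1}=v_{k+1}=0$. So multiplication by $X$ performs one step of a walk in $[0,k]$:
$$N_k(a,1^m)=p_k(a,m),\qquad N_k(1^N)=a_{n,d}\ \text{ if } k=N-2d\ge1 . \tag{7}$$
*Example.* In $\mathcal F_2$ we have $U_3=X^3-2X=0$, so $v_1^4=X^4=2X^2=2v_2+2v_0$ and $N_2(1^4)=2$: the two paths RLRR, RRLR. Also $v_2^2=X^4-2X^2+1=v_0$.

**Theorem B.** Let $\ell_1=\sum a_ix_i$, $\ell_2=\sum b_ix_i$ satisfy $a_i\ne0$, $b_i\ne0$ for all $i$ and $a_ib_j\ne a_jb_i$ for all $i\neq j$ (that is, any $n$ of $x_1,\dots,x_n,\ell_1,\ell_2$ are linearly independent). Let $\lambda\in\mathbb Z_{\ge0}^{n+2}$, $d\ge0$, $k=\sum\lambda_i-2d$. Then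
$$\dim\Big(P_n/(x_1^{\lambda_1+1},\dots,x_n^{\lambda_n+1},\ell_1^{\lambda_{n+1}+1},\ell_2^{\lambda_{n+2}+1})\Big)_d=\begin{cases}N_k(\lambda)&\text{if }\max\lambda_i\le k,\\0&\text{otherwise.}\end{cases}$$
For $\max\lambda_i\le k$, with $\theta_j=\frac{\pi j}{k+2}$, this equals
$$\frac2{k+2}\sum_{j=1}^{k+1}(-1)^{j+1}\sin^2\theta_j\prod_{i=1}^{n+2}\frac{\sin((\lambda_i+1)\theta_j)}{\sin\theta_j}.$$
In particular the equality of Theorem A holds for every such pair $(\ell_1,\ell_2)$, and the algebra with all exponents $2$ vanishes in degrees $d\ge(n+2)/2$.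

*Example.* Let $n=2$, $\lambda=(2,2,2,2)$, $d=3$, so $k=2$. The theorem gives the coefficient of $v_2$ in $v_2^4=v_0$, which is $0$. Directly: the cubes of four pairwise non-proportional binary linear forms are independent (a Vandermonde determinant), so they span the $4$-dimensional space of binary cubics.

The hypothesis on $\ell_1,\ell_2$ says exactly that $c_1,\dots,c_{n+2}$ are nonzero and pairwise non-parallel: $c_i\not\parallel c_{n+1}$ means $b_i\ne0$, and $c_i\not\parallel c_{n+2}$ means $a_i\ne0$. The reformulation in parentheses is the same: leaving out $x_i$ and $\ell_2$ gives $a_i\ne0$, leaving out $x_i$ and $\ell_1$ gives $b_i\neq0$, and leaving out $x_i,x_j$ gives $a_ib_j\ne a_jb_i$.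

**Where the previous argument stops.** By Lemma 1 we need $D(\lambda;k;t)$ for *every* distinct $t$. Semicontinuity gives $D(\lambda;k;t)\ge D(\lambda;k)$, and collision bounds only the generic value from above. A jump at some special distinct $t$ is not excluded. Moreover, for arbitrary exponents we want collision to give equality, not only an upper bound. Both points need a way to carry solutions from one $t$ to another.

## 9. Carrying solutions along: the KZ connection

Let $t_i(\tau)\in K[[\tau]]$ be pairwise distinct, and write $'$ for $d/d\tau$. We look for a linear differential equation $v'=Av$ on $V((\tau))$ whose solutions stay in $W(\lambda;k;t(\tau))$ once they start there. If $A$ commutes with $E$ and $H=\sum h_i$, the conditions $Ev=0$ and $Hv=kv$ are preserved. For $T=\sum t_i(\tau)e_i$, where $e_i=\partial_i$, we need the commutator of $T$ with $A$ to produce $T'=\sum t_i'e_i$ on such $v$. Operators that commute with the diagonal $\mathfrak{sl}_2$ are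
$$\Omega_{ij}=e_if_j+f_ie_j+\tfrac12h_ih_j .$$
Indeed, with the Casimir element $\mathcal C=ef+fe+\frac12h^2$, the Casimir of the diagonal action on sites $i,j$ is $\mathcal C_i+\mathcal C_j+2\Omega_{ij}$. So try $A=\sum_{i<j}\alpha_{ij}\Omega_{ij}$. The computation in Lemma 7 shows that $\alpha_{ij}=\frac{1}{k+2}\frac{t_i'-t_j'}{t_i-t_j}$ works. For $k\ge0$ put $\kappa=k+2$ and
$$\nabla=\frac d{d\tau}-\frac1\kappa\sum_{i<j}\frac{t_i'-t_j'}{t_i-t_j}\,\Omega_{ij}.$$
It commutes with $E$ and $H$.

**Lemma 7.** If $v\in V((\tau))$ satisfies $Ev=0$ and $Hv=kv$, then $T\nabla v=\nabla Tv$.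

*Proof.* **Step 1: one site against all others.** From $[e,f]=h$ and $[e,h]=-2e$,
$$[e_i,\Omega_{ij}]=h_ie_j-e_ih_j .$$
Summing over $j\ne i$ and using $Ev=0$, $Hv=kv$,
$$\sum_{j\ne i}[e_i,\Omega_{ij}]v=h_i(E-e_i)v-e_i(H-h_i)v=-h_ie_iv-ke_iv+e_ih_iv=-ke_iv-[h_i,e_i]v=-(k+2)e_iv .$$

**Step 2: commute $T$.** As $[e_i+e_j,\Omega_{ij}]=0$, we have $[e_j,\Omega_{ij}]=-[e_i,\Omega_{ij}]$ and $[T,\Omega_{ij}]=(t_i-t_j)[e_i,\Omega_{ij}]$. Hence
$$\sum_{i<j}\frac{t_i'-t_j'}{t_i-t_j}[T,\Omega_{ij}]=\sum_{i<j}\big(t_i'[e_i,\Omega_{ij}]+t_j'[e_j,\Omega_{ij}]\big)=\sum_it_i'\sum_{j\ne i}[e_i,\Omega_{ij}].$$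
Since $[T,\frac d{d\tau}]=-T'$, Step 1 gives $[T,\nabla]v=-T'v+\frac{k+2}\kappa T'v=0$. $\square$

**Proposition 8.** Let $k\ge0$.

(i) $D(\lambda;k;t)=D(\lambda;k)$ for every $t$ with distinct entries, over any field of characteristic $0$.

(ii) For $0\le a\le k$ and any $\mu$: $D(a,1,\mu;k)=D(a+1,\mu;k)+D(a-1,\mu;k)$.

*Proof of (i).* The aim is to move $W$ from the given point to a generic one without losing dimension. Let $t^0\in K^N$ be distinct, choose $u\in K^N$ with $D(\lambda;k;u)=D(\lambda;k)$, and put $t(\tau)=t^0+\tau(u-t^0)$. The differences $t_i(\tau)-t_j(\tau)$ are units in $K[[\tau]]$, so $\nabla=\frac d{d\tau}-A(\tau)$ with $A=\sum_m\tau^mA_m$ regular. The equation $\nabla v=0$ for $v=\sum\tau^mv_m$ reads $mv_m=\sum_{l<m}A_{m-1-l}v_l$. In characteristic $0$ it has a unique solution for each $v_0$; in particular a solution with $v_0=0$ is $0$.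

Take $v_0\in W(\lambda;k;t^0)$ and its solution $v$. Then $Ev$ and $(H-k)v$ are killed by $\nabla$ and vanish at $\tau=0$, so they are $0$. By Lemma 7, $\nabla Tv=T\nabla v=0$, and $(Tv)(0)=\sum t^0_i\partial_iv_0=0$, so $Tv=0$. Thus $v\in W(\lambda;k;t(\tau))$ over $K((\tau))$. A basis of $W(\lambda;k;t^0)$ extends to solutions with independent constant terms, and these are independent over $K((\tau))$: scale a relation so that its coefficients lie in $K[[\tau]]$ and not all vanish at $0$, then set $\tau=0$. Hence
$$D(\lambda;k;t^0)\le\dim_{K((\tau))}W(\lambda;k;t(\tau))\le D(\lambda;k;u)=D(\lambda;k);$$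
the second inequality holds because the space is the kernel of a matrix over $K[\tau]$, whose value at $\tau=1$ belongs to $t(1)=u$. The reverse inequality is (1).

*Proof of (ii).* **Step 1: the upper bound again.** Let $\lambda=(a,1,\mu)$. Choose distinct $t_2,\dots,t_N\in K$ and put $t_1=t_2+\tau$. At $\tau=0$, formula (4) gives
$$W(\lambda;k;t(0))=W_{a+1}\oplus W_{a-1},\qquad W_\nu\cong W(\nu,\mu;k;(t_2,\dots,t_N)),$$
where $W_\nu$ lies in the $V_\nu$-component of $V_a\otimes V_1$ tensored with the rest. By (i), $\dim W_\nu=D(\nu,\mu;k)$ (for $\nu=-1$ both are $0$). By (i) over $K((\tau))$ and semicontinuity,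
$$D(\lambda;k)=\dim_{K((\tau))}W(\lambda;k;t(\tau))\le\sum_{\nu=a\pm1}D(\nu,\mu;k).$$

**Step 2: the shape of $\nabla$ at the collision.** For the reverse inequality we extend every element of $W_{a\pm1}$ to $\tau\ne0$. Only $t_1$ depends on $\tau$; the term of the pair $(1,2)$ in $\nabla$ is $\Omega_{12}/(\kappa\tau)$, and all other terms are regular. So
$$\nabla=\frac d{d\tau}-\frac\Omega\tau-B(\tau),\qquad\Omega=\Omega_{12}/\kappa,\quad B=\sum_m\tau^mB_m .$$
The Casimir $\mathcal C$ acts on a highest weight vector of $V_\nu$ by $\nu+\frac12\nu^2$, so on $V_\nu$ by $\nu(\nu+2)/2$. As $2\Omega_{12}$ is the diagonal Casimir minus $\mathcal C_1+\mathcal C_2$, $\Omega$ acts on the $V_\nu$-component of $V_a\otimes V_1$ by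
$$\rho_\nu=\frac{\nu(\nu+2)-a(a+2)-3}{4\kappa},\qquad \rho_{a+1}-\rho_{a-1}=\frac{(a+1)(a+3)-(a-1)(a+1)}{4\kappa}=\frac{a+1}{k+2}\in(0,1).$$
This is where $0\le a\le k$ is used.

**Step 3: solve.** Fix $\nu$, put $\rho=\rho_\nu$ and $\nabla_\rho=\nabla+\rho/\tau$. For $w=\sum_{m\ge0}\tau^mw_m$ the equation $\nabla_\rho w=0$ reads
$$(\rho-\Omega)w_0=0,\qquad(m+\rho-\Omega)w_m=\sum_{l<m}B_{m-1-l}w_l\quad(m\ge1).$$
For $w_0\in W_\nu$ the first equation holds. For $m\ge1$ the operator $m+\rho-\Omega$ is invertible, because $\Omega$ is diagonalizable and its eigenvalues differ from each other by less than $1$. So each $w_0\in W_\nu$ extends to a unique solution $w\in V[[\tau]]$, and a solution in $V[[\tau]]$ with zero constant term is $0$.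

**Step 4: the solutions lie in $W$.** The scalar $\rho/\tau$ commutes with $E$, $H$, $T$, so $\nabla_\rho$ commutes with $E$ and $H$ and satisfies Lemma 7. Now $Ew$ and $(H-k)w$ are solutions with constant terms $Ew_0=0$ and $(H-k)w_0=0$, hence vanish. Then $\nabla_\rho Tw=T\nabla_\rho w=0$, with constant term $T(0)w_0=0$, so $Tw=0$. Thus $w\in W(\lambda;k;t(\tau))$. Do this for bases of $W_{a+1}$ and of $W_{a-1}$. The constant terms form a basis of $W_{a+1}\oplus W_{a-1}$, so the solutions are independent over $K((\tau))$, and $D(\lambda;k)\ge\sum_\nu D(\nu,\mu;k)$. $\square$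

## 10. Proof of Theorem B and closed forms

*Proof of Theorem B.* **Step 1: reduce to the generic dimension.** Put $N=n+2$. By Lemma 1 the dimension is $D(\lambda;k;t)$ with distinct $t$. If some $\lambda_i>k$, in particular if $k<0$, it is $0$ by Lemma 3. Otherwise $k\ge0$ and it equals $D(\lambda;k)$ by Proposition 8(i). It remains to prove
$$D(\lambda;k)=N_k(\lambda)\qquad\text{for all }\lambda\in\{0,\dots,k\}^N \text{ and all } N\ge1. \tag{8}$$

**Step 2: reduce to entries $0$ and $1$.** Both sides of (8) are symmetric in the entries. Both are unchanged when a zero entry is deleted and another entry remains, since $V_0$ consists of constants and $v_0=1$. For $2\le b\le k$ both satisfy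
$$X(b,\mu)=X(b-1,1,\mu)-X(b-2,\mu):$$
for $D$ this is Proposition 8(ii) with $a=b-1$, and for $N_k$ it is $U_b=XU_{b-1}-U_{b-2}$. The tuples on the right again have entries in $\{0,\dots,k\}$, and a smaller value of $\sum\max(\lambda_i-1,0)$. By induction on this number it suffices to treat entries in $\{0,1\}$. Deleting zeros leaves $(0)$, or $1^M$ with $M\ge1$ and $k\ge1$.

**Step 3: compare walks.** We have $D(a;k)=\delta_{a,k}=N_k(a)$ for $0\le a\le k$, which settles $(0)$. For $0\le a\le k$ and $m\ge1$,
$$D(a,1^m;k)=D(a+1,1^{m-1};k)+D(a-1,1^{m-1};k)$$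
by Proposition 8(ii), with value $0$ at $-1$ by definition and at $k+1$ by Lemma 3. The numbers $p_k(a,m)$ satisfy the same recursion with the same walls and the same start at $m=0$, so $D(a,1^m;k)=p_k(a,m)$, which is $N_k(a,1^m)$ by (7) (for $k\ge1$, the case needed). Taking $a=1$, $m=M-1$ gives (8).

**Step 4: the trigonometric formula.** By induction $U_a(2\cos\theta)=\sin((a+1)\theta)/\sin\theta$, so $U_{k+1}$ vanishes at the $k+1$ distinct numbers $2\cos\theta_j$, $\theta_j=\pi j/(k+2)$. Hence elements of $\mathcal F_k$ can be evaluated there. We need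
$$\frac2{k+2}\sum_{j=1}^{k+1}\sin((a+1)\theta_j)\sin((b+1)\theta_j)=\delta_{ab}\qquad(0\le a,b\le k). \tag{9}$$
Put $M=k+2$ and $C(s)=\sum_{j=1}^{M-1}\cos(\pi sj/M)$. For an integer $s$ not divisible by $2M$, summing $e^{i\pi sj/M}$ over all $j$ modulo $2M$ gives $1+(-1)^s+2C(s)=0$; and $C(0)=M-1$. The sum in (9) without its prefactor is $\frac12\big(C(a-b)-C(a+b+2)\big)$. Here $0<a+b+2<2M$, and the two arguments have equal parity. So it is $0$ for $a\ne b$ and $\frac12(M-1+1)=\frac M2$ for $a=b$.

If $w=\sum_bw_bv_b\in\mathcal F_k$, then $\sin\theta_j\,w(2\cos\theta_j)=\sum_bw_b\sin((b+1)\theta_j)$. By (9) the coefficient of $v_k$ in $w$ is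
$$\frac2{k+2}\sum_j\sin\theta_j\,\sin((k+1)\theta_j)\,w(2\cos\theta_j),\qquad \sin((k+1)\theta_j)=\sin(\pi j-\theta_j)=(-1)^{j+1}\sin\theta_j .$$
Put $w=\prod v_{\lambda_i}$.

**Step 5: the two special assertions.** For $\lambda=1^{n+2}$ and $k=n+2-2d\ge1$ the value is $N_k(1^{n+2})=a_{n,d}$ by (7). If $d\ge(n+2)/2$, then $k\le0<1=\max\lambda_i$ and the value is $0$. $\square$

**Corollary.** For $k=n+2-2d\ge1$,
$$a_{n,d}=\frac2{k+2}\sum_{j=1}^{k+1}(-1)^{j+1}\sin^2\theta_j\,(2\cos\theta_j)^{n+2}=\sum_{j\ge0}\mathcal H\big(d-j(n+4-2d)\big),$$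
where $\mathcal H(q)$ is the coefficient of $z^q$ in $(1-z)^2(1+z)^{n+2}$.

*Proof.* The first equality is Theorem B with $\lambda=1^{n+2}$, since $\sin2\theta/\sin\theta=2\cos\theta$.

**Step 1: reflection.** Let $\kappa=k+2=n+4-2d$ and let $u_m(b)$ be the number of unrestricted $m$-step paths from $0$ to $b$. Put
$$w_m(b)=\sum_{j\in\mathbb Z}\big[u_m(b+2j\kappa)-u_m(-2-b+2j\kappa)\big].$$
Then $w_{m+1}(b)=w_m(b-1)+w_m(b+1)$. Also $w_m(-1)=0$ term by term, and $w_m(k+1)=0$ because $-2-(k+1)+2\kappa=k+1$. For $0\le b\le k$ we have $w_0(b)=\delta_{b,0}$, since $b=2j\kappa-2$ has no solution in $[0,k]$. So for $0\le b\le k$, $w_m(b)$ counts the $m$-step paths from $0$ to $b$ in $[0,k]$. A path of length $N$ to $b$ has $(N-b)/2$ left moves. For $b=k+2j\kappa$ this is $d-j\kappa$; for $b=-2-k+2j\kappa$ it is $d+k+1-j\kappa=d-1-(j-1)\kappa$. Hence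
$$a_{n,d}=w_N(k)=\sum_{m\in\mathbb Z}\Big[\binom N{d-m\kappa}-\binom N{d-1-m\kappa}\Big].$$

**Step 2: pair the terms.** Group $m=j\ge0$ with $m=-1-j$. Since $N-d=d+k$, the symmetry $\binom Nq=\binom N{N-q}$ turns the bracket for $m=-1-j$ into $\binom N{d-2-j\kappa}-\binom N{d-1-j\kappa}$. The two brackets add up to $\binom N{d-j\kappa}-2\binom N{d-1-j\kappa}+\binom N{d-2-j\kappa}=\mathcal H(d-j\kappa)$. $\square$

The term $j=0$ is the count of equations of Section 5, so the remaining terms are its error. *The terms with $j\ge1$ all vanish exactly when $3d-n-4<0$, i.e. $n\ge3d-3$.* Indeed the largest argument with $j\ge1$ is $d-\kappa=3d-n-4$, and $\mathcal H$ is $0$ at negative arguments. Conversely, if $3d-n-4\ge0$, let $j\ge1$ be largest with $q=d-j\kappa\ge0$. Taking out $\binom Nq$,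
$$\mathcal H(q)=\binom Nq\,\frac{(N+2-2q)^2-(N+2)}{(N+1-q)(N+2-q)} .$$
Here $N+2=\kappa+2d<(2j+3)\kappa$, because $d<(j+1)\kappa$; and $N+2-2q=(2j+1)\kappa$. As $\kappa\ge3$, $(2j+1)^2\kappa^2\ge3(2j+1)^2\kappa>(2j+3)\kappa$, so $\mathcal H(q)>0$. This recovers the range $n\ge3d-3$, and at $n=3d-4$ the term $j=1$ is already $\mathcal H(0)=1$. For $n=5$, $d=3$ the formula reads $\mathcal H(3)+\mathcal H(0)=0+1$: the counting prediction $0$ and the one surviving polynomial.

## 11. Proportional $c_i$

What if some of the $c_i$ are parallel? Then $t$ has repeated entries, and the collision formula computes the answer exactly.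

**Theorem C.** Let the vectors $c_1,\dots,c_{n+2}$ of Lemma 1 be nonzero, and let $m_1,\dots,m_r$ be the sizes of their classes under proportionality. Let $k=n+2-2d\ge1$, and let $M(m,\nu)$ be the multiplicity of $V_\nu$ in $V_1^{\otimes m}$. Then
$$\dim\Big(P_n/(x_1^2,\dots,x_n^2,\ell_1^2,\ell_2^2)\Big)_d=\sum_{\nu\in\{0,\dots,k\}^r}N_k(\nu)\prod_{j=1}^rM(m_j,\nu_j)\ \ge\ a_{n,d},$$
with equality if and only if every $m_j\le k+1=n+3-2d$.

*Example.* Let $n=3$, $d=2$, $k=1$ and $\ell_1=\ell_2=x_1+x_2+x_3$. The classes have sizes $3,1,1$. Only $\nu=(1,1,1)$ contributes; $M(3,1)=2$, and in $\mathcal F_1=\mathbb Z[X]/(X^2-1)$ we have $X^3=X$, so $N_1(1,1,1)=1$. The formula gives $2$, and directly $6-4=2$, while $a_{3,2}=1$. Here $m_1=3>k+1$.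

*Proof.* **Step 1: the formula.** By Lemma 1 the dimension is $D(1^N;k;t)$, where $t$ takes distinct values $t_1',\dots,t_r'$ on the $r$ classes. On the $j$-th class $E$ and $T$ act through the diagonal $\mathfrak{sl}_2$ on $V_1^{\otimes m_j}\cong\bigoplus_\nu V_\nu^{M(m_j,\nu)}$. So the dimension is $\sum_\nu\prod_jM(m_j,\nu_j)\,D(\nu;k;t')$. By Lemma 3, $D(\nu;k;t')=0$ if some $\nu_j>k$. Otherwise $D(\nu;k;t')=N_k(\nu)$ by Proposition 8(i) and (8). This is the formula, and it shows $N_k(\nu)\ge0$.

**Step 2: the inequality.** Let $M_k(m,\nu)$ be the number of $m$-step $\pm1$-paths from $0$ to $\nu$ in $[0,k]$. Then $X^m=\sum_\nu M_k(m,\nu)v_\nu$ in $\mathcal F_k$. By $V_a\otimes V_1\cong V_{a+1}\oplus V_{a-1}$, $M(m,\nu)$ counts such paths in $[0,\infty)$, so $M\ge M_k\ge0$. Writing $X^N=\prod_jX^{m_j}$ and taking the coefficient of $v_k$, $a_{n,d}=\sum_\nu N_k(\nu)\prod_jM_k(m_j,\nu_j)$. Hence the dimension minus $a_{n,d}$ is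
$$\sum_{\nu\in\{0,\dots,k\}^r}N_k(\nu)\Big(\prod_jM(m_j,\nu_j)-\prod_jM_k(m_j,\nu_j)\Big)\ge0. \tag{10}$$

**Step 3: equality if all $m_j\le k+1$.** A path of length $m_j\le k+1$ from $0$ that reaches $k+1$ uses all its steps to get there and ends at $k+1>k$. So $M(m_j,\nu_j)=M_k(m_j,\nu_j)$ for $\nu_j\le k$, and (10) is $0$.

**Step 4: strictness otherwise.** Let some class, say the first, have $m_1\ge k+2$. We exhibit one $\nu$ with a positive term in (10). If $m_1\equiv k\pmod2$ put $\nu_1=k$: go up $k+1$ steps, down one, and use the remaining even number of steps oscillating. Otherwise $m_1\ge k+3$; put $\nu_1=k-1\ge0$: go up $k+1$ steps, down two, and oscillate between $k-1$ and $k$. Either way some path of length $m_1$ in $[0,\infty)$ from $0$ to $\nu_1$ reaches $k+1$, so $M(m_1,\nu_1)>M_k(m_1,\nu_1)$. For $j\ge2$ let $\nu_j\in\{0,1\}$ with $\nu_j\equiv m_j\pmod2$; the path $0,1,0,1,\dots$ shows $M(m_j,\nu_j)\ge1$. Therefore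
$$\prod_jM(m_j,\nu_j)>M_k(m_1,\nu_1)\prod_{j\ge2}M(m_j,\nu_j)\ge\prod_jM_k(m_j,\nu_j).$$
All $\nu_j\le k$, since $k\ge1$. It remains to see $N_k(\nu)>0$. Let $q=\sum_{j\ge2}\nu_j$, so $q\equiv N-m_1\pmod2$ and $N_k(\nu)=N_k(\nu_1,1^q)=p_k(\nu_1,q)$ by (7). If $\nu_1=k$, then $q\equiv N-k=2d$ is even, and $k\to k-1\to k\to\cdots$ is a path counted by $p_k(k,q)$. If $\nu_1=k-1$, then $m_1\not\equiv k$, so $q$ is odd, and $k-1\to k\to k-1\to\cdots\to k$ is a path counted by $p_k(k-1,q)$. In both cases $N_k(\nu)>0$, and (10) is strict. $\square$
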